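\title{The BPS invariants of a locally planar curve need not be log-concave}

\begin{abstract}
The Euler characteristics of the Hilbert schemes of points on an integral projective locally planar curve $C$ are encoded by finitely many integers $n_0(C),\dots,n_{\delta}(C)$, the BPS invariants of $C$. We show that this sequence need not be log-concave. The counterexamples have a single singular point, formed by $r$ smooth branches with pairwise contact of order $m$. Maulik's theorem expresses their BPS invariants by a trace on the Hecke algebra of $S_r$; as $m\to\infty$ the rescaled invariants converge to counts of tuples of transpositions with product $1$, and for large $r$ these counts violate log-concavity by an arbitrarily large factor. In the positive direction, if every singularity of $C$ is of type $y^a=x^b$ with $\gcd(a,b)=1$ or of type $y^2=x^{2m}$, then $\sum_h n_h(C)w^h$ has only real negative roots.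
\end{abstract}

\section{The question and the results}

We work over $\mathbb C$. Let $C$ be an integral projective curve that is \emph{locally planar}: every completed local ring of $C$ is a quotient of $\mathbb C[[x,y]]$. Let $g$ be its arithmetic genus, let $\tilde g$ be its geometric genus, that is, the genus of the normalization $\tilde C\to C$, and put $\delta(C)=g-\tilde g$. Let $\mathrm{Hilb}^{\ell}(C)$ be the Hilbert scheme of closed subschemes of length $\ell$, let $\chi$ be the topological Euler characteristic, and set
\[
Z_C(q)=\sum_{\ell\ge0}\chi(\mathrm{Hilb}^{\ell}(C))\,q^{\ell},\qquad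
w=(q^{1/2}-q^{-1/2})^2=q^{-1}(1-q)^2 .
\]
By a theorem of Shende there are unique integers $n_0(C),\dots,n_{\delta(C)}(C)$, the \emph{BPS invariants} of $C$, such that
\begin{equation}\label{eq:def}
q^{-g}(1-q)^2Z_C(q)=\sum_{h=0}^{\delta(C)}n_h(C)\,w^{\tilde g+h}.
\end{equation}
We collect them in the polynomial $\mathcal N_C(w)=\sum_h n_h(C)w^h$.

To see what these numbers measure, solve \eqref{eq:def} for $Z_C$:
\[
Z_C(q)=\sum_{h=0}^{\delta(C)}n_h(C)\,q^{\delta(C)-h}(1-q)^{2(\tilde g+h)-2}.
\]
The series $(1-q)^{2\gamma-2}$ is $Z$ of a smooth curve of genus $\gamma$. So, as far as Euler characteristics of Hilbert schemes can tell, $C$ is a combination of smooth curves of all genera between $\tilde g$ and $g$, and $n_h(C)$ is the multiplicity of genus $\tilde g+h$. The constant term $q^0$ shows that $n_{\delta(C)}(C)=1$. If $C$ has $\delta$ nodes and no other singularities, then $\mathcal N_C=(1+w)^\delta$ (Example~\ref{ex:node}), and $n_h(C)=\binom{\delta}{h}$ is the number of ways to keep $h$ nodes and normalize the others.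

A sequence $a_0,\dots,a_n$ of nonnegative real numbers is \emph{log-concave} if $a_j^2\ge a_{j-1}a_{j+1}$ for $1\le j\le n-1$. It has \emph{no internal zeros} if there are no $i<j<k$ with $a_i,a_k>0$ and $a_j=0$, and it is \emph{unimodal} if $a_0\le\dots\le a_j\ge\dots\ge a_n$ for some $j$. A log-concave sequence with no internal zeros is unimodal. The binomial coefficients have all three properties, which suggests the following question, posed by Su, Xie and Yu~\cite{SXY}.

\begin{quote}
\emph{Is the sequence $n_0(C),\dots,n_{\delta(C)}(C)$ log-concave with no internal zeros, and hence unimodal, for every integral projective locally planar curve $C$?}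
\end{quote}

For a large class of singularities the answer is yes, in a strong form.

\begin{theorem}\label{thm:positive}
Let $C$ be an integral projective curve, each of whose singularities is analytically of the form $y^a=x^b$ with $\gcd(a,b)=1$ or of the form $y^2=x^{2m}$ \textup{(}type $A_{2m-1}$\textup{)}, and let $\delta=\delta(C)$. Then $\sum_h n_h(C)w^h$ has only real negative roots. Hence all $n_h=n_h(C)$ are positive and
\[
n_h^2\ \ge\ \Bigl(1+\frac1h\Bigr)\Bigl(1+\frac1{\delta-h}\Bigr)n_{h-1}n_{h+1}\qquad(1\le h\le\delta-1).
\]
In particular, $n_0,\dots,n_\delta$ is log-concave and unimodal.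
\end{theorem}

In general, however, the answer is no.

\begin{theorem}\label{thm:main}
Fix $\tilde g\ge0$, let $r=10^{100}$, and let $c_1,\dots,c_r\in\mathbb C$ be distinct. For every $m\ge1$ there is an integral projective locally planar curve $C_m$ of geometric genus $\tilde g$ with exactly one singular point, whose completed local ring is $\mathbb C[[x,y]]/\prod_{i=1}^r(y-c_ix^m)$. There are integers $0<h<N$ such that for all sufficiently large $m$ we have $N\le\delta(C_m)$, the numbers $n_0(C_m),\dots,n_N(C_m)$ are positive, and
\[
n_h(C_m)^N<n_0(C_m)^{N-h}\,n_N(C_m)^h .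
\]
Hence $n_j(C_m)^2<n_{j-1}(C_m)\,n_{j+1}(C_m)$ for some $1\le j\le N-1$, and the sequence $n_0(C_m),\dots,n_{\delta(C_m)}(C_m)$ is not log-concave.
\end{theorem}

What fails is log-concavity itself and not the absence of zeros, since the terms involved are positive. The failure cannot be repaired by allowing an exponential loss in the interpolation inequality.

\begin{theorem}\label{thm:strong}
For every $K\ge1$ and $\tilde g\ge0$ there are an integral projective locally planar curve $C$ of geometric genus $\tilde g$ and integers $0<h<N\le\delta(C)$ such that $n_0,\dots,n_N>0$ and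
\[
n_h<K^{-h}\,n_0^{\,1-h/N}\,n_N^{\,h/N},\qquad n_j=n_j(C).
\]
\end{theorem}

Taking for the $c_i$ the $r$-th roots of unity, the singularity in Theorem~\ref{thm:main} is $y^r=x^{rm}$, with link the torus link $T(r,rm)$. So the coprimality in Theorem~\ref{thm:positive} cannot be dropped: $y^r=x^{rm}$ can violate log-concavity, while its unibranch neighbor $y^r=x^{rm+1}$, with link $T(r,rm+1)$, never does. We do not decide whether unimodality holds for all curves; it can no longer be deduced from log-concavity.

The proof of Theorems~\ref{thm:main} and~\ref{thm:strong} trades the geometry for combinatorics in three steps. The polynomial $\mathcal N_C$ is a product of local factors (Section~\ref{sec:local}). Maulik's theorem turns the factor of $\prod_i(y-c_ix^m)=0$ into a linear functional of the $m$-th power of the full twist in the Hecke algebra of $S_r$ (Section~\ref{sec:hecke}). To leading order in $m$, the Hecke algebra may be replaced by the group algebra, and $n_h(C_m)/m^{2h}$ tends to $W_{2h}/(2h)!$, where $W_{2h}$ counts $2h$-tuples of transpositions in $S_r$ with product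 $1$ (Section~\ref{sec:limit}). Two elementary estimates for these counts, one for short and one for long tuples, are incompatible with log-concavity (Sections~\ref{sec:estimates} and~\ref{sec:proof}). Theorem~\ref{thm:positive} is proved in Section~\ref{sec:positive}.

\section{Local factors and the curves $C_m$}\label{sec:local}

We use three standard properties of $\chi$ on complex varieties. It is additive over a partition into locally closed subvarieties and multiplicative on products. If an algebraic torus acts on $Y$, then $\chi(Y)$ equals $\chi$ of the fixed locus. Finally, Macdonald's formula says that $\sum_\ell\chi(\mathrm{Sym}^\ell Y)q^\ell=(1-q)^{-\chi(Y)}$.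

Let $p$ be a point of a reduced curve $X$, with completed local ring $\widehat{\mathcal O}_p$. Let $r_p$ be the number of branches at $p$ and let $\delta_p$ be the codimension of $\widehat{\mathcal O}_p$ in its normalization $\prod_{i=1}^{r_p}\mathbb C[[t_i]]$. The \emph{punctual Hilbert scheme} $X_p^{[\ell]}$ parametrizes the ideals of colength $\ell$ in $\widehat{\mathcal O}_p$. Put
\[
H_p(q)=\sum_{\ell\ge0}\chi(X_p^{[\ell]})\,q^\ell,\qquad \mathcal N_p=q^{-\delta_p}(1-q)^{r_p}H_p(q).
\]
Both depend only on $\widehat{\mathcal O}_p$.

\begin{lemma}\label{lem:product}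
For an integral projective locally planar curve $C$ we have $\mathcal N_C(w)=\prod_p\mathcal N_p$, the product being taken over the singular points.
\end{lemma}

\begin{proof}
A finite subscheme of $C$ is a disjoint union of a subscheme of the smooth locus $C_{\mathrm{sm}}$ and of subschemes supported at the singular points. Stratify $\mathrm{Hilb}^\ell(C)$ by the lengths $\ell_0,(\ell_p)_p$ of these pieces. The strata are the products $\mathrm{Sym}^{\ell_0}(C_{\mathrm{sm}})\times\prod_pC_p^{[\ell_p]}$, because on a smooth curve a finite subscheme is an effective divisor. Hence $Z_C(q)=(1-q)^{-\chi(C_{\mathrm{sm}})}\prod_pH_p(q)$. Since $C$ is integral, $C_{\mathrm{sm}}$ is the connected curve $\tilde C$ with $\sum_pr_p$ points removed, so $\chi(C_{\mathrm{sm}})=2-2\tilde g-\sum_pr_p$; also $g=\tilde g+\sum_p\delta_p$. Therefore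
\[
q^{-g}(1-q)^2Z_C(q)=q^{-\tilde g}(1-q)^{2\tilde g}\prod_p q^{-\delta_p}(1-q)^{r_p}H_p(q)=w^{\tilde g}\prod_p\mathcal N_p .
\]
Compare with \eqref{eq:def} and cancel $w^{\tilde g}$.
\end{proof}

\begin{example}[The node]\label{ex:node}
Let $\widehat{\mathcal O}_p=\mathbb C[[x,y]]/(xy)$, so $r_p=2$ and $\delta_p=1$. The torus $(\mathbb C^*)^2$ scales $x$ and $y$, and its fixed points are the monomial ideals: the unit ideal and the ideals $(x^i,y^j)$ with $i,j\ge1$, of colength $i+j-1$. There are $\ell$ of them in colength $\ell\ge1$, so
\[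
H_p=1+\sum_{\ell\ge1}\ell q^\ell=1+\frac{q}{(1-q)^2},\qquad \mathcal N_p=q^{-1}(1-q)^2+1=1+w .
\]
\end{example}

Lemma~\ref{lem:product} makes the question local, provided that the singularity we want occurs on an integral projective curve. Fix $r\ge2$, $m\ge1$ and distinct $c_1,\dots,c_r\in\mathbb C$, and let
\[
R_{r,m}=\mathbb C[[x,y]]\Big/\prod_{i=1}^r(y-c_ix^m).
\]

\begin{lemma}\label{lem:curve}
The ring $R_{r,m}$ has $r$ branches and delta invariant $m\binom r2$. For every $\tilde g\ge0$ there is an integral projective locally planar curve $C_m$ of geometric genus $\tilde g$ with exactly one singular point $p$ and $\widehat{\mathcal O}_p\cong R_{r,m}$. In particular $\delta(C_m)=m\binom r2$.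
\end{lemma}

\begin{proof}
Map $R=R_{r,m}$ to $\widetilde R=\prod_{i=1}^r\mathbb C[[t_i]]$ by $x\mapsto(t_i)_i$ and $y\mapsto(c_it_i^m)_i$. Both rings are free $\mathbb C[[x]]$-modules of rank $r$, with bases $1,y,\dots,y^{r-1}$ and the idempotents $e_1,\dots,e_r$. The matrix of the map is $(c_i^kx^{mk})_{i,k}$, whose determinant is $x^{m\binom r2}$ times a Vandermonde determinant, nonzero because the $c_i$ are distinct. So the map is injective with cokernel of dimension $m\binom r2$, and $\widetilde R$ is the normalization of $R$. The element $\prod_{j\ne i}(y-c_jx^m)$ maps to a nonzero constant times $t_i^{m(r-1)}e_i$, so $R$ contains the ideal $\prod_it_i^{m(r-1)}\mathbb C[[t_i]]$ of $\widetilde R$.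

Now take a smooth projective curve $\tilde C$ of genus $\tilde g$, distinct points $p_1,\dots,p_r$ on it with local parameters $t_i$, and an affine open set $\operatorname{Spec}A$ containing them. Let $A'\subset A$ be the ring of functions whose tuple of Taylor expansions at the $p_i$ lies in $R$. It contains all functions vanishing to order $m(r-1)$ at every $p_i$. By the construction of singular curves in \cite[Ch.~IV]{Serre}, $\operatorname{Spec}A'$ is a curve, and $\operatorname{Spec}A\to\operatorname{Spec}A'$ is an isomorphism away from the $p_i$ and sends them to one point $p$ with $\widehat{\mathcal O}_p=R$. Gluing $\operatorname{Spec}A'$ to $\tilde C\setminus\{p_1,\dots,p_r\}$ gives an integral curve $C_m$ with normalization $\tilde C$. It is complete, being the image of $\tilde C$, and a complete curve is projective.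
\end{proof}

\section{The local factor as a trace on the Hecke algebra}\label{sec:hecke}

The only evident symmetry of $R_{r,m}$ is the scaling $(x,y)\mapsto(\lambda x,\lambda^my)$, and for $r\ge3$ its fixed points on the punctual Hilbert schemes are not isolated in general. Instead of counting ideals, we pass to the link of the singularity, where the dependence on $m$ becomes taking an $m$-th power.

\subsection*{Maulik's theorem}
Throughout this section $v$ is a variable with $q=v^2$, and $z=v^{-1}-v$, so that
\[
z^2=w,\qquad 1-q=vz .
\]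
The HOMFLY polynomial $P(\mathcal L)\in\mathbb Z[a^{\pm1},z^{\pm1}]$ of an oriented link $\mathcal L$ is determined by
\[
a^{-1}P_+-aP_-=zP_0,\qquad P(\text{unknot})=u:=\frac{a^{-1}-a}{z},
\]
where $P_+,P_-,P_0$ are the values on three diagrams that differ at one place by a positive crossing, a negative crossing and the oriented smoothing. A reduced plane curve germ $\{f=0\}$ has a link, its oriented intersection with the boundary of a small ball or polydisk, and a Milnor number $\mu=\dim\mathbb C[[x,y]]/(f_x,f_y)$, which satisfies $\mu=2\delta_p-r_p+1$. For an ideal $I$ of $\widehat{\mathcal O}_p$ let $\mathrm{gen}(I)$ be its minimal number of generators. For a constructible function $\phi$ with finitely many values, $\int\phi\,d\chi$ means $\sum_c c\cdot\chi(\phi^{-1}(c))$. The following theorem was conjectured by Oblomkov and Shende~\cite{OS} and proved by Maulik~\cite{Maulik}; it is the place where planarity enters our argument.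

\begin{theorem}[Maulik]\label{thm:maulik}
Let $(X,p)$ be a reduced plane curve germ with link $\mathcal L$ and Milnor number $\mu$. Then
\[
P(\mathcal L)=(a/v)^{\mu-1}\sum_{\ell\ge0}v^{2\ell}\int_{X_p^{[\ell]}}(1-a^2)^{\mathrm{gen}(I)}\,d\chi .
\]
\end{theorem}

The node, with $\mu=1$, confirms the conventions. The torus of Example~\ref{ex:node} preserves $\mathrm{gen}(I)$, which is $1$ on the unit ideal and $2$ on $(x^i,y^j)$, so the right side is $(1-a^2)+(1-a^2)^2\sum_{\ell\ge1}\ell v^{2\ell}=(1-a^2)+(1-a^2)^2z^{-2}$. The link is the positive Hopf link. Changing one crossing gives the two-component unlink, with $P=u^2$, and smoothing it gives the unknot, so $P=a^2u^2+azu$. Since $azu=1-a^2$, the two sides agree.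

We need only the lowest-order part in $a$. Setting $a=0$ in the integrand gives
\begin{equation}\label{eq:lowest}
\bigl[a^{1-\mu}P(\mathcal L)\bigr]_{a=0}=v^{1-\mu}H_p(v^2).
\end{equation}

\subsection*{The Hecke algebra and the Ocneanu trace}
Let $s_i=(i\ \,i+1)\in S_r$. The \emph{length} of $\pi\in S_r$ is the least number of factors $s_i$ needed to write it, which equals its number of inversions; a word of that length is \emph{reduced}. The Hecke algebra $\mathcal H_r$ is the $\mathbb Z[z]$-algebra with generators $g_1,\dots,g_{r-1}$ subject to the braid relations $g_ig_{i+1}g_i=g_{i+1}g_ig_{i+1}$, $g_ig_j=g_jg_i$ for $|i-j|\ge2$, and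
\[
g_i^2=1+zg_i .
\]
For a reduced word $\pi=s_{i_1}\cdots s_{i_k}$ the element $g_\pi=g_{i_1}\cdots g_{i_k}$ depends only on $\pi$, and the $g_\pi$ form a $\mathbb Z[z]$-basis of $\mathcal H_r$. Thus $\mathcal H_r\subset\mathcal H_{r+1}$ and $\mathcal H_r/z\mathcal H_r=\mathbb Z[S_r]$. Since $g_i^{-1}=g_i-z$, sending the braid generator $\sigma_i$ (a positive crossing) to $g_i$ defines a homomorphism $\beta\mapsto g_\beta$ from the braid group on $r$ strands to the units of $\mathcal H_r$.

Ocneanu's trace \cite{Jones}, in the normalization suited to $P$, is a family of $\mathbb Z[z]$-linear maps $\operatorname{tr}_r\colon\mathcal H_r\to\mathbb Z[a^{\pm1},z^{\pm1}]$ with $\operatorname{tr}_r(xy)=\operatorname{tr}_r(yx)$ and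
\[
\operatorname{tr}_1(1)=u,\qquad \operatorname{tr}_{r+1}(x)=u\operatorname{tr}_r(x),\qquad \operatorname{tr}_{r+1}(xg_r)=a^{-1}\operatorname{tr}_r(x)\qquad(x\in\mathcal H_r).
\]
If $\hat\beta$ is the closure of a braid $\beta$ on $r$ strands with exponent sum $\operatorname{wr}(\beta)$, then
\begin{equation}\label{eq:trace}
P(\hat\beta)=a^{\operatorname{wr}(\beta)}\operatorname{tr}_r(g_\beta).
\end{equation}
Indeed, the right side is invariant under conjugation. It is invariant under $\beta\mapsto\beta\sigma_r$ by the third rule, and under $\beta\mapsto\beta\sigma_r^{-1}$ because $\operatorname{tr}_{r+1}(xg_r^{-1})=(a^{-1}-zu)\operatorname{tr}_r(x)=a\operatorname{tr}_r(x)$. So it is a link invariant by Markov's theorem, its value on the unknot is $u$, and $g_i-g_i^{-1}=z$ gives the skein relation.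

To extract the lowest-order part in $a$, put $\psi_r=(za)^r\operatorname{tr}_r$. The rules become
\begin{equation}\label{eq:psi}
\psi_1(1)=1-a^2,\qquad\psi_{r+1}(x)=(1-a^2)\psi_r(x),\qquad\psi_{r+1}(xg_ry)=z\,\psi_r(yx)
\end{equation}
for $x,y\in\mathcal H_r$; the last one uses $\operatorname{tr}_{r+1}(xg_ry)=\operatorname{tr}_{r+1}(yxg_r)$.

\begin{lemma}\label{lem:phi}
The map $\psi_r$ takes values in $\mathbb Z[a,z]$. The $\mathbb Z[z]$-linear map $\varphi_r=\psi_r|_{a=0}\colon\mathcal H_r\to\mathbb Z[z]$ satisfies
\[
\varphi_1(1)=1,\qquad\varphi_{r+1}(x)=\varphi_r(x),\qquad\varphi_{r+1}(xg_ry)=z\,\varphi_r(yx)\qquad(x,y\in\mathcal H_r),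
\]
and the constant term of $\varphi_r(x)$ is the coefficient of the identity in the image of $x$ in $\mathbb Z[S_r]$.
\end{lemma}

\begin{proof}
Let $\pi\in S_{r+1}\setminus S_r$, and let $j=\pi^{-1}(r+1)\le r$. Then $\pi=\pi's_rs_{r-1}\cdots s_j$ with $\pi'\in S_r$: in one-line notation, $\pi'$ arises from $\pi$ by moving the entry $r+1$ to the end. This removes exactly $r+1-j$ inversions, so the lengths add and $g_\pi=xg_ry$ with $x=g_{\pi'}$ and $y=g_{r-1}\cdots g_j$ in $\mathcal H_r$. Hence every basis element of $\mathcal H_{r+1}$ is covered by one of the rules \eqref{eq:psi}, and $\psi_r(\mathcal H_r)\subset\mathbb Z[a,z]$ by induction on $r$. Setting $a=0$ gives the rules for $\varphi_r$. For the last claim we must show that $\varphi_r(g_\pi)|_{z=0}$ is $1$ for $\pi=1$ and $0$ otherwise. For $\pi\in S_{r+1}\setminus S_r$ we have $\varphi_{r+1}(g_\pi)\in z\mathbb Z[z]$, and for $\pi\in S_r$ we have $\varphi_{r+1}(g_\pi)=\varphi_r(g_\pi)$, so this follows by induction as well.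
\end{proof}

\subsection*{The full twist}
Let $\Delta^2$ be the full twist, the braid obtained by rotating $r$ points of the plane once around the origin, and let $F\in\mathcal H_r$ be its image. The full twist on $j$ strands is the full twist on the first $j-1$ strands followed by one loop of the $j$-th strand around them. Hence
\[
F=J_2J_3\cdots J_r,\qquad J_j=g_{j-1}\cdots g_2g_1g_1g_2\cdots g_{j-1},
\]
and $\operatorname{wr}(\Delta^2)=\sum_{j=2}^r2(j-1)=r(r-1)$.

\begin{proposition}\label{prop:hecke}
If $\widehat{\mathcal O}_p\cong R_{r,m}$, then $\mathcal N_p=\varphi_r(F^m)$. Consequently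
\begin{equation}\label{eq:hecke}
\sum_hn_h(C_m)\,z^{2h}=\varphi_r(F^m)\quad\text{in }\mathbb Z[z].
\end{equation}
\end{proposition}

\begin{proof}
Over the circle $x=\rho e^{i\theta}$, with $\rho>0$ small, the curve consists of the $r$ points $y=c_i\rho^me^{im\theta}$, which make $m$ full counterclockwise turns. Moving the configuration $(c_i)$ to any other one through configurations of distinct points deforms this closed braid by an isotopy, so the link $\mathcal L$ is the closure of $(\Delta^2)^m$. Its exponent sum is $mr(r-1)=2\delta_p$ by Lemma~\ref{lem:curve}, and $2\delta_p-r=\mu-1$. By \eqref{eq:trace},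
\[
P(\mathcal L)=a^{2\delta_p}(za)^{-r}\psi_r(F^m)=a^{\mu-1}z^{-r}\psi_r(F^m),
\]
and \eqref{eq:lowest} gives $v^{1-\mu}H_p(v^2)=z^{-r}\varphi_r(F^m)$. Using $1-q=vz$,
\[
\mathcal N_p=v^{-2\delta_p}(vz)^rH_p(v^2)=z^rv^{1-\mu}H_p(v^2)=\varphi_r(F^m).
\]
Now \eqref{eq:hecke} follows from Lemma~\ref{lem:product} and $w=z^2$; it is an identity of polynomials because the powers of $z=v^{-1}-v$ are linearly independent.
\end{proof}

\begin{example}[Two branches]\label{ex:two}
For $r=2$ we have $F=g_1^2$. Put $f_j=\varphi_2(g_1^j)$. Then $f_0=1$, $f_1=z$, and $g_1^j=zg_1^{j-1}+g_1^{j-2}$ gives $f_j=zf_{j-1}+f_{j-2}$. Pascal's rule shows by induction that $f_j=\sum_i\binom{j-i}{i}z^{j-2i}$, so that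
\[
\mathcal N_p=f_{2m}=\sum_{h=0}^m\binom{m+h}{2h}w^h ,
\]
which is $1+w$ for the node $m=1$. The characteristic roots of the recursion are $v^{-1}$ and $-v$, and matching $f_0,f_1$ gives $f_j=(v^{-j-1}-(-v)^{j+1})/(v^{-1}+v)$. Hence also
\begin{equation}\label{eq:A}
\mathcal N_p=\frac{v^{-2m-1}+v^{2m+1}}{v^{-1}+v}=q^{-m}\,\frac{1+q^{2m+1}}{1+q}.
\end{equation}
\end{example}

\begin{example}[The ordinary triple point]\label{ex:triple}
Let $r=3$, $m=1$, and write $g_{12}=g_1g_2$, $g_{21}=g_2g_1$, $g_{121}=g_1g_2g_1=g_2g_1g_2$. Then $J_2=1+zg_1$, $J_3=g_2(1+zg_1)g_2=1+zg_2+zg_{121}$, and $g_1g_{121}=g_{21}+zg_{121}$, so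
\[
F=1+z(g_1+g_2+g_{121})+z^2(g_{12}+g_{21})+z^3g_{121}.
\]
Lemma~\ref{lem:phi} gives $\varphi_3(g_1)=\varphi_3(g_2)=z$, $\varphi_3(g_{12})=\varphi_3(g_{21})=z^2$ and $\varphi_3(g_{121})=z\varphi_2(g_1^2)=z+z^3$. Therefore
\[
\mathcal N_p=1+3w+4w^2+w^3 .
\]
The sequence $1,3,4,1$ is log-concave, but it violates the inequality of Theorem~\ref{thm:positive} at $h=1$, since $9<2\cdot\frac32\cdot1\cdot4$. Thus real-rootedness is lost as soon as three smooth branches meet.
\end{example}

\section{Large contact order}\label{sec:limit}

In both examples $F=1+z\cdot(\text{sum of all transpositions})+\cdots$. This holds in general, and it suggests that $F^m$ with $z=s/m$ behaves like an exponential in the group algebra. Let $T\in\mathbb Z[S_r]$ be the sum of the $M=\binom r2$ transpositions, and let $W_j$ be the coefficient of the identity in $T^j$, that is, the number of $j$-tuples of transpositions with product $1$. Then $W_0=1$, and $W_j=0$ for odd $j$ by signs. Put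
\[
\alpha_h=\frac{W_{2h}}{(2h)!}.
\]
We have $\alpha_0=1$, and $\alpha_h>0$ for all $h$ because $(t,t,\dots,t)$ has product $1$. We set $n_h(C_m)=0$ for $h>\delta(C_m)$.

\begin{proposition}\label{prop:limit}
For fixed $r$ and $h$, the number $n_h(C_m)$ is a polynomial in $m$ of degree $2h$ with leading coefficient $\alpha_h$. In particular, $n_h(C_m)/m^{2h}\to\alpha_h$ as $m\to\infty$.
\end{proposition}

\begin{proof}
We first show that $J_j=1+z\sum_{i<j}g_{(i\,j)}$. For $j=2$ this is the quadratic relation. The word $s_{j-1}\cdots s_{i+1}s_is_{i+1}\cdots s_{j-1}$ represents the transposition $(i\,j)$, and it is reduced because $(i\,j)$ has $2(j-i)-1$ inversions. Hence $g_{j-1}g_{(i\ j-1)}g_{j-1}=g_{(i\,j)}$ for $i<j-1$, and by induction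
\[
J_j=g_{j-1}J_{j-1}g_{j-1}=g_{j-1}^2+z\sum_{i<j-1}g_{(i\,j)}=1+z\sum_{i<j}g_{(i\,j)} .
\]
Multiplying out $F=J_2\cdots J_r$, we obtain $F=1+zG$ with $G\in\mathcal H_r$ independent of $m$, and the image of $G$ in $\mathbb Z[S_r]$ is $T$. By the binomial theorem $F^m=\sum_j\binom mjz^jG^j$. Each $\varphi_r(G^j)$ is a polynomial in $z$, so \eqref{eq:hecke} gives
\[
n_h(C_m)=\sum_{j=0}^{2h}\binom mj\cdot\bigl(\text{coefficient of $z^{2h-j}$ in }\varphi_r(G^j)\bigr).
\]
This is a polynomial in $m$. The terms $j<2h$ have degree less than $2h$. The term $j=2h$ is $\binom m{2h}$ times the constant term of $\varphi_r(G^{2h})$, which is $W_{2h}$ by Lemma~\ref{lem:phi}.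
\end{proof}

The inequality $n_j^2\ge n_{j-1}n_{j+1}$ is unchanged when $n_j$ is divided by $m^{2j}$. So a strict failure of log-concavity for $(\alpha_h)$ passes to $C_m$ for large $m$, and it remains to understand $(\alpha_h)$.

\begin{example}\label{ex:limit}
For $r=2$ we have $W_{2h}=1$, so $\sum_h\alpha_hs^{2h}=\cosh s$, in agreement with $\binom{m+h}{2h}\sim m^{2h}/(2h)!$. Here $\alpha_1^2/(\alpha_0\alpha_2)=6$.

For $r=3$ and $h\ge1$, a product of $2h-1$ transpositions is odd, hence a transposition, and the last factor is determined. So $W_{2h}=3^{2h-1}$ and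
\[
\sum_h\alpha_hs^{2h}=\tfrac23+\tfrac13\cosh 3s=1+\tfrac32s^2+\tfrac98s^4+\cdots .
\]
The sequence is a sum of two log-concave sequences: $\frac23,0,0,\dots$, which has the larger weight and dominates at $h=0$, and $\frac13\cdot9^h/(2h)!$, which has the smaller weight and dominates afterwards. Where the second takes over from the first, the ratio $\alpha_1^2/(\alpha_0\alpha_2)$ drops from $6$ to $2$. It still exceeds $1$, but the mechanism of the counterexample is visible.
\end{example}

The same structure is present for every $r$. The element $T$ is central, so it acts on each irreducible representation $V$ of $S_r$ by a scalar $\theta_V$, and the coefficient of the identity is $1/r!$ times the trace in the regular representation. Hence $W_j=\frac1{r!}\sum_V(\dim V)^2\theta_V^j$. The trivial and the sign representation have the tiny weight $1/r!$ and the largest possible scalars $\pm M$. We shall not use this formula, but it explains why long and short tuples obey different laws.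

\section{Tuples of transpositions with product one}\label{sec:estimates}

We do not control three consecutive terms of $(\alpha_h)$ precisely. The following consequence of log-concavity lets us compare terms that are far apart, for which crude bounds suffice.

\begin{lemma}\label{lem:chord}
If $n_0,\dots,n_N>0$ and $n_j^2\ge n_{j-1}n_{j+1}$ for $1\le j\le N-1$, then $n_h^N\ge n_0^{N-h}n_N^h$ for $0<h<N$.
\end{lemma}

\begin{proof}
The ratios $n_j/n_{j-1}$ are nonincreasing, so the geometric mean $(n_h/n_0)^{1/h}$ of the first $h$ of them is at least the geometric mean $(n_N/n_0)^{1/N}$ of all $N$.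
\end{proof}

Since $\alpha_0=1$, we look for $h<N$ with $\alpha_h^{1/h}<\alpha_N^{1/N}$. Here is what to expect. If $h$ is small compared with $r$, the simplest way to obtain product $1$ is to use $h$ disjoint transpositions twice each. There are $(2h)!/(2^hh!)$ ways to pair up the positions and about $M^h$ ways to choose the transpositions. If these tuples dominate, then $\alpha_h\approx M^h/(2^hh!)$, and $\alpha_h^{1/h}$ has order $r^2/h$. On the other hand, we shall see that at least the fraction $1/r!$ of all $2N$-tuples has product $1$. The loss $(r!)^{1/N}$ is bounded once $N\ge r\log r$, and at $N\approx r\log r$ we find that $\alpha_N^{1/N}$ has order at least $M^2/N^2$, that is, $r^2/\log^2r$. This exceeds $r^2/h$ when $h$ is much larger than $\log^2r$. So it is enough to prove the first estimate, up to a constant, for $h$ up to a small power of $r$.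

\begin{lemma}[Long tuples]\label{lem:lower}
Let $r\ge3$, $L=\log r$ and $N=\lceil rL\rceil$. Then $\alpha_N^{1/N}\ge r^2/(256\,e\,L^2)$.
\end{lemma}

\begin{proof}
Let $\nu(\pi)$ be the number of $N$-tuples of transpositions with product $\pi$. Reversing a tuple inverts its product, so $\nu(\pi)=\nu(\pi^{-1})$. Cutting a $2N$-tuple in the middle and applying the Cauchy--Schwarz inequality,
\[
W_{2N}=\sum_{\pi\in S_r}\nu(\pi)\nu(\pi^{-1})=\sum_{\pi}\nu(\pi)^2\ \ge\ \frac1{r!}\Bigl(\sum_\pi\nu(\pi)\Bigr)^2=\frac{M^{2N}}{r!}.
\]
We have $rL\le N\le2rL$. Therefore $(r!)^{1/N}\le r^{r/N}=e^{rL/N}\le e$ and $((2N)!)^{1/N}\le(2N)^2\le16r^2L^2$. With $M\ge r^2/4$ we get $\alpha_N^{1/N}\ge(r^4/16)/(e\cdot16r^2L^2)$.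
\end{proof}

For short tuples we must show that tuples of overlapping transpositions contribute little. To a tuple of transpositions attach the multigraph on $\{1,\dots,r\}$ with one edge $ij$ for each entry $(i\,j)$. The gain comes from the fact that product $1$ forces a connected component to have few vertices, and each vertex is worth a factor $r$.

\begin{lemma}\label{lem:graph}
Let $(t_1,\dots,t_E)$ be a tuple of transpositions in $S_d$ with product $1$ and connected graph on $\{1,\dots,d\}$. Then $E$ is even and $E\ge2(d-1)$.
\end{lemma}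

\begin{proof}
Consider the partial products $t_1\cdots t_k$. Multiplying a permutation by $(i\,j)$ merges two cycles if $i$ and $j$ lie in different cycles, and splits a cycle in two otherwise. The number of cycles starts and ends at $d$, so merges and splits are equally frequent: $E$ is even and there are $E/2$ merges. Each cycle of $t_1\cdots t_{k-1}$ lies in a component of the graph formed by the first $k-1$ edges. Thus step $k$ is a merge whenever the edge $t_k$ joins two such components. This happens exactly $d-1$ times, since the number of components falls from $d$ to $1$. Hence $E/2\ge d-1$.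
\end{proof}

\begin{lemma}[Short tuples]\label{lem:upper}
If $h\ge1$ and $h^9\le r$, then $\alpha_h\le2^hr^{2h}/h!$, and so $\alpha_h^{1/h}\le2e\,r^2/h$.
\end{lemma}

\begin{proof}
Transpositions in different components of the graph have disjoint supports. Hence they commute, and a tuple has product $1$ if and only if the subtuple of each component has product $1$. Let $\mathcal C(d,j)$ be the number of $2j$-tuples of transpositions in $S_d$ with product $1$ and connected graph; by Lemma~\ref{lem:graph} it vanishes unless $d\le j+1$. A $2h$-tuple with product $1$, together with an ordering of its $k$ components that contain an edge, is given by: numbers $d_i\ge2$ and $h_i\ge1$ with $\sum h_i=h$; disjoint vertex sets of sizes $d_i$; a distribution of the $2h$ positions into sets of sizes $2h_i$; and a connected tuple for each $i$. Dividing by the $k!$ orderings and by $(2h)!$,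
\[
\alpha_h=\sum_{k=1}^h\frac1{k!}\sum_{h_1+\dots+h_k=h}\ \sum_{d_1,\dots,d_k}\frac{r!}{(r-\sum d_i)!\,\prod d_i!}\ \prod_{i=1}^k\frac{\mathcal C(d_i,h_i)}{(2h_i)!},
\]
where only terms with $\sum d_i\le r$ occur. Since $r!/(r-\sum d_i)!\le\prod r^{d_i}$,
\[
\alpha_h\le\sum_{k=1}^h\frac1{k!}\sum_{h_1+\dots+h_k=h}\ \prod_{i=1}^kB_{h_i},\qquad B_j=\sum_{d=2}^{j+1}\frac{r^d}{d!}\,\frac{\mathcal C(d,j)}{(2j)!}.
\]
Put $\varepsilon=h^8/r$. We claim that $B_j\le r^{2j}\varepsilon^{j-1}$ for $1\le j\le h$. For $j=1$ only $d=2$ occurs, $\mathcal C(2,1)=1$ and $B_1=r^2/4$. For $2\le j\le h$ and $d\le j+1$,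
\[
\mathcal C(d,j)\le\binom d2^{2j}\le\Bigl(\frac{j(j+1)}2\Bigr)^{2j}\le j^{4j}\le h^{4j}\le h^{8(j-1)},
\]
the last step because $4j\le8(j-1)$ for $j\ge2$. As $\sum_{d\ge2}1/d!=e-2<1$, we get $B_j\le h^{8(j-1)}r^{j+1}=r^{2j}\varepsilon^{j-1}$.

Thus each product $\prod_iB_{h_i}$ is at most $r^{2h}\varepsilon^{h-k}$. There are $\binom{h-1}{k-1}$ choices of $(h_1,\dots,h_k)$, and $1/k!\le h^{h-k}/h!$. Therefore
\[
\alpha_h\le\frac{r^{2h}}{h!}\sum_{k=1}^h\binom{h-1}{k-1}(h\varepsilon)^{h-k}=\frac{r^{2h}}{h!}(1+h\varepsilon)^{h-1}\le\frac{2^hr^{2h}}{h!},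
\]
where the hypothesis enters as $h\varepsilon=h^9/r\le1$. The second bound follows from $h!\ge(h/e)^h$.
\end{proof}

Dividing the two bounds, we obtain for $r\ge3$, $L=\log r$, $N=\lceil rL\rceil$ and $1\le h\le r^{1/9}$
\begin{equation}\label{eq:ratio}
\frac{\alpha_N^{1/N}}{\alpha_h^{1/h}}\ \ge\ \frac{h}{512\,e^2L^2}.
\end{equation}
Note that $h<N$ in this range.

\section{Failure of log-concavity}\label{sec:proof}

Both theorems use the curves $C_m$ of Lemma~\ref{lem:curve} and the following transfer. Fix $r$, $K\ge1$ and $0<h<N$ with $\alpha_N^{1/N}>K\alpha_h^{1/h}$, that is,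
\[
\alpha_h<K^{-h}\alpha_0^{\,1-h/N}\alpha_N^{\,h/N}
\]
(recall $\alpha_0=1$). By Proposition~\ref{prop:limit}, $n_j(C_m)/m^{2j}\to\alpha_j>0$ for $0\le j\le N$. So for large $m$ the numbers $n_0(C_m),\dots,n_N(C_m)$ are positive, $\delta(C_m)=m\binom r2\ge N$, and the strict inequality persists with $n_j(C_m)/m^{2j}$ in place of $\alpha_j$. The power of $m$ is $m^{-2h}$ on the left and $(m^{-2N})^{h/N}=m^{-2h}$ on the right. It cancels, and
\begin{equation}\label{eq:transfer}
n_h(C_m)<K^{-h}\,n_0(C_m)^{1-h/N}\,n_N(C_m)^{h/N}\qquad\text{for all large }m.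
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $r=10^{100}$, so that $L=100\log10<231$. Take $h=\lceil4000L^2\rceil$ and $N=\lceil rL\rceil$. Then $h<10^9$, so $h^9<10^{81}<r$ and \eqref{eq:ratio} applies. Since $512e^2<3784<4000$, its right side exceeds $1$. Raising \eqref{eq:transfer} with $K=1$ to the $N$-th power gives the inequality of the theorem, and Lemma~\ref{lem:chord} shows that $n_j^2<n_{j-1}n_{j+1}$ for some $1\le j\le N-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Take $h=\lfloor r^{1/9}\rfloor$ and $N=\lceil r\log r\rceil$. The right side of \eqref{eq:ratio} tends to infinity with $r$. Choose $r$ such that it exceeds $K$, and let $C=C_m$ with $m$ so large that \eqref{eq:transfer} holds.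
\end{proof}

The order of the choices matters: $r$, $h$ and $N$ are fixed first, and $m$ is then taken large in terms of them.

\section{Singularities with real-rooted local factor}\label{sec:positive}

To prove Theorem~\ref{thm:positive} we compute $\mathcal N_p$ as a Laurent polynomial in $q$ whose zeros are roots of unity. The substitution $w=q+q^{-1}-2$ maps the unit circle onto the interval $[-4,0]$.

\begin{lemma}\label{lem:circle}
Let $\Pi(q)$ be a monic polynomial of degree $2\delta$ with $q^{2\delta}\Pi(q^{-1})=\Pi(q)$, all of whose roots satisfy $|q|=1$ and $q\neq1$. Then $q^{-\delta}\Pi(q)=Q(w)$ for a monic polynomial $Q$ of degree $\delta$ with all roots in $[-4,0)$.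
\end{lemma}

\begin{proof}
The Laurent polynomial $q^{-\delta}\Pi(q)$ is invariant under $q\mapsto q^{-1}$ with top term $q^\delta$. Subtracting $w^\delta$ lowers the degree and keeps the symmetry, so $Q$ exists by induction. If $Q(w_0)=0$, choose $q_0\ne0$ with $q_0+q_0^{-1}-2=w_0$. Then $\Pi(q_0)=0$, so $q_0=e^{i\theta}\neq1$ and $w_0=2\cos\theta-2\in[-4,0)$.
\end{proof}

Write $[n]_q=1+q+\dots+q^{n-1}$ and $[n]_q!=[1]_q\cdots[n]_q$. Recall that the Gaussian binomial $\binom{n+k}{k}_q=[n+k]_q!/([n]_q!\,[k]_q!)$ is the generating function, by size, of partitions with at most $k$ parts, each at most $n$.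

\begin{lemma}\label{lem:torus}
For the singularity $y^a=x^b$ with $\gcd(a,b)=1$ we have $r_p=1$, $2\delta_p=(a-1)(b-1)$ and
\[
(1-q)H_p(q)=\frac{[a+b-1]_q!}{[a]_q!\,[b]_q!}.
\]
The right side satisfies the hypotheses of Lemma~\ref{lem:circle} with $\delta=\delta_p$.
\end{lemma}

\begin{proof}
The monomials $x^\beta y^i$ with $\beta\ge0$ and $0\le i<a$ form a topological basis of the local ring. Under $x\mapsto t^a$, $y\mapsto t^b$ they go to $t^{a\beta+ib}$, and these exponents are distinct because the $ib$ represent all classes modulo $a$; this is where coprimality is first used. So the local ring is $\mathbb C[[t^a,t^b]]$, spanned by the $t^\gamma$ with $\gamma$ in $\Gamma=\{ib+a\beta:0\le i<a,\ \beta\ge0\}$, and its normalization is $\mathbb C[[t]]$. The class of $ib$ contains $\lfloor ib/a\rfloor$ nonnegative integers outside $\Gamma$, and $\lfloor ib/a\rfloor+\lfloor(a-i)b/a\rfloor=b-1$ for $0<i<a$. Summing over $i$ gives $2\delta_p=(a-1)(b-1)$.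

The group $\mathbb C^*$ scales $t$ and acts on the punctual Hilbert schemes. All weight spaces of the ring have dimension at most $1$, so a fixed ideal of colength $\ell$ is spanned by the $t^\gamma$ with $\gamma$ in a subset $D\subset\Gamma$ satisfying $D+\Gamma\subset D$ and $|\Gamma\setminus D|=\ell$. Thus the coefficient of $q^\ell$ in $H_p$ is the number of such $D$. Let $ib+a\beta_i$ be the least element of $D$ in the class of $ib$, so $\beta_i\ge0$. The condition $D+a\subset D$ says that the $\beta_i$ determine $D$, and then $|\Gamma\setminus D|=\sum_i\beta_i$. Adding $b$ to $ib+a\beta_i$ gives $(i+1)b+a\beta_i$ for $i<a-1$ and $a(b+\beta_{a-1})$ for $i=a-1$, so $D+b\subset D$ means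
\[
\beta_0\ge\beta_1\ge\dots\ge\beta_{a-1}\ge\beta_0-b .
\]
The differences $\beta_i-\beta_{a-1}$, $0\le i\le a-2$, form a partition $\lambda$ with at most $a-1$ parts, each at most $b$; the number $\beta_{a-1}\ge0$ is free, and $\sum\beta_i=a\beta_{a-1}+|\lambda|$. Hence
\[
(1-q)H_p(q)=\frac{1-q}{1-q^a}\binom{a+b-1}{a-1}_q=\frac{[a+b-1]_q!}{[a]_q!\,[b]_q!}.
\]

Since $[n]_q$ is the product of the cyclotomic polynomials $\Phi_d$ over the divisors $d\ge2$ of $n$, we have $[n]_q!=\prod_{d\ge2}\Phi_d^{\lfloor n/d\rfloor}$. If $a',b'\in\{0,\dots,d-1\}$ are the residues of $a,b$ modulo $d$, the exponent of $\Phi_d$ in our quotient is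
\[
\Bigl\lfloor\frac{a+b-1}d\Bigr\rfloor-\Bigl\lfloor\frac ad\Bigr\rfloor-\Bigl\lfloor\frac bd\Bigr\rfloor=\Bigl\lfloor\frac{a'+b'-1}d\Bigr\rfloor .
\]
This is negative only if $a'=b'=0$, which coprimality excludes. So the quotient is a monic polynomial whose roots are roots of unity different from $1$. Its degree is $\binom{a+b-1}2-\binom a2-\binom b2=(a-1)(b-1)$, and it inherits the symmetry $q^{n-1}[n]_{q^{-1}}=[n]_q$ of its factors.
\end{proof}

For the cusp $y^2=x^3$, for instance, $\mathcal N_p=q^{-1}[4]_q/[2]_q=q^{-1}(1+q^2)=2+w$.

\begin{proof}[Proof of Theorem~\ref{thm:positive}]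
We show that each $\mathcal N_p$ is a monic polynomial in $w$ of degree $\delta_p$ with roots in $[-4,0)$. For $y^a=x^b$ with $\gcd(a,b)=1$ this follows from Lemmas~\ref{lem:torus} and~\ref{lem:circle}, as $\mathcal N_p=q^{-\delta_p}(1-q)H_p(q)$. The germ $y^2=x^{2m}$ has local ring $R_{2,m}$ with $c_1=1$, $c_2=-1$, and $\delta_p=m$. By \eqref{eq:A}, $q^m\mathcal N_p=1-q+q^2-\dots+q^{2m}$. This polynomial is monic and symmetric of degree $2m$, and its roots satisfy $q^{2m+1}=-1$, so Lemma~\ref{lem:circle} applies again.

By Lemma~\ref{lem:product}, $\mathcal N_C(w)=\prod_{i=1}^\delta(w+\rho_i)$ with all $\rho_i>0$, and therefore all $n_h$ are positive. Newton's inequalities state that for a real polynomial $\sum_{h=0}^\delta n_hw^h$ with only real roots the numbers $\bar n_h=n_h/\binom\delta h$ satisfy $\bar n_h^2\ge\bar n_{h-1}\bar n_{h+1}$. Since $\binom\delta h^2\big/\bigl(\binom\delta{h-1}\binom\delta{h+1}\bigr)=(1+\frac1h)(1+\frac1{\delta-h})$, this is the inequality of the theorem.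
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jones} Jones, Ann.\ of Math.\ (1987).

\bibitem{Maulik} Maulik, \emph{Stable pairs and the HOMFLY polynomial}, Invent.\ Math.\ 204 (2016).

\bibitem{OS} Oblomkov and Shende, Duke (2012).

\bibitem{Serre} Serre, \emph{Groupes alg\'ebriques et corps de classes}.

\bibitem{SXY} Tao Su, Baiting Xie, and Chenglong Yu, \emph{Log-concavity from enumerative geometry of planar curve singularities}, arXiv:2603.27888 (2026).

\end{thebibliography}
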